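# Identities of triangular matrices with zeros and ones on the diagonal

## A first guess: the border lies between $n=2$ and $n=3$

For a positive integer $n$, let $\mathrm{UT}_n(\mathbb R)$ be the set of all upper triangular real $n\times n$ matrices whose diagonal entries are $0$s and/or $1$s. It is a semigroup (in fact a monoid) under multiplication, since the diagonals of upper triangular matrices multiply entrywise. It also carries the reflection in the secondary diagonal, $(a_{ij})^*=(a_{n+1-j,\,n+1-i})$. For $n=2,3$:
$$\begin{pmatrix}p&b\\0&p'\end{pmatrix}^*=\begin{pmatrix}p'&b\\0&p\end{pmatrix},\qquad \begin{pmatrix}a&b&c\\0&d&e\\0&0&f\end{pmatrix}^*=\begin{pmatrix}f&e&c\\0&d&b\\0&0&a\end{pmatrix}.$$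
One checks $(MN)^*=N^*M^*$ and $(M^*)^*=M$, so $\mathrm{UT}_n(\mathbb R)$ is also an involution semigroup.

An identity of a semigroup is a formal equality of two words that becomes true under every substitution of elements for letters. The semigroup is *finitely based* if finitely many of its identities imply all the others. In Mikhail Volkov, "A nonfinitely based semigroup of triangular matrices", arXiv:1406.3803 (2014), the following is asked, starting from the fact that $\mathrm{UT}_3(\mathbb R)$ is nonfinitely based both as a semigroup and as an involution semigroup: for which $n\neq 3$ is $\mathrm{UT}_n(\mathbb R)$ finitely based, in each of the two settings?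

At $n=3$ the involution makes no difference, and larger matrices should be worse than smaller ones. So the first guess is: *in both settings, $\mathrm{UT}_n(\mathbb R)$ is finitely based exactly for $n\le 2$.* Let us test it.

**Test $n=1$.** Here $\mathrm{UT}_1=\{0,1\}$ under multiplication, with trivial involution. A word has value $1$ exactly when all its letters do, so an identity holds iff both sides contain the same letters. The identities $xy\bumpeq yx$ and $x^2\bumpeq x$ reduce every word to the sorted product of its letters, so they form a basis. In the involution setting one adds $x^*\bumpeq x$. The guess is right for $n=1$.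

**Test $n=2$, plain.** A first nontrivial identity is $xy\,xy\,xy\bumpeq xy\,yx\,xy$. In a word with value $\begin{pmatrix}p&b\\0&p'\end{pmatrix}$, the entry $b$ is a sum over positions: the $(1,2)$ entry at that position, times the $(1,1)$ entries of everything before, times the $(2,2)$ entries of everything after. All diagonal entries are $0$ or $1$, so only the *set* of letters before and the *set* of letters after matter. For the third and fourth positions of both words, both sets are $\{x,y\}$, so swapping these two letters changes nothing. This suggests that identities of $\mathrm{UT}_2$ come from swapping letters that have already occurred and will occur again, a process which a few identities can encode. The guess looks good, and we shall prove it.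

**Test $n=2$, with involution.** Put $x_1=\begin{pmatrix}p&b\\0&p'\end{pmatrix}$, $x_2=\begin{pmatrix}q&c\\0&q'\end{pmatrix}$ and compute $x_1^*x_2^*x_1x_2$. Both diagonal entries are $pp'qq'$. The $(1,2)$ entry has four terms, one per position:
$$b\,qp'q'+p'c\,p'q'+p'q'b\,q'+p'q'p\,c=p'q'\bigl(b(1+q)+c(1+p)\bigr).$$
This is symmetric under exchanging $x_1$ and $x_2$. Hence
$$x_1^*x_2^*x_1x_2\bumpeq x_2^*x_1^*x_2x_1$$
holds, although each of the four symbols $x_1,x_2,x_1^*,x_2^*$ occurs only once on each side and nothing "has occurred and will occur again". There is one such identity for every number of variables. It will turn out that this family defeats the guess at $n=2$.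

The coefficients hardly matter, so from now on $K$ is a commutative semiring with $0\ne1$ ($0$ absorbing) such that the natural map $\mathbb N\to K$ is injective. Examples are $\mathbb R$, any commutative ring of characteristic $0$, and $\mathbb N$ itself. $\mathrm{UT}_n(K)$ and ${}^*$ are defined as above, and $\mathrm{UT}_n(\mathbb N)\subseteq\mathrm{UT}_n(K)$. Commutativity is what gives $(MN)^*=N^*M^*$.

**Theorem 1.**
1. $\mathrm{UT}_1(K)$ is finitely based in both settings.
2. The semigroup $\mathrm{UT}_2(K)$ is finitely based; the following 32 identities, where each of $h,k,t,s$ may independently be absent, form a basis: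
$$xhyk\,xy\,txsy\bumpeq xhyk\,yx\,txsy,\qquad xhyk\,xy\,tysx\bumpeq xhyk\,yx\,tysx. \tag{1}$$
3. The involution semigroup $\mathrm{UT}_2(K)$ is nonfinitely based.
4. For every $n\ge3$, $\mathrm{UT}_n(K)$ is nonfinitely based both as a semigroup and as an involution semigroup.

*In 3 and 4, moreover, for no fixed $k$ is there a basis, finite or infinite, in which each identity involves at most $k$ variables.*

So the plain semigroup $\mathrm{UT}_n(\mathbb R)$ is finitely based iff $n\le2$, as guessed, while the involution semigroup is finitely based iff $n=1$. Part 1 was proved in the test above, since $\mathrm{UT}_1(K)=\{0,1\}$ for every $K$. The proof of part 4 treats all $n\ge3$ together and does not use the known case $n=3$.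

## Words, derivations, isoterms

Let $A$ be an alphabet and $A^+$ the free semigroup of nonempty words; $A^*$ as a set of words means $A^+$ with the empty word added. A semigroup $S$ *satisfies* $u\bumpeq v$, written $S\models u\bumpeq v$, if $\varphi(u)=\varphi(v)$ for every homomorphism $\varphi:A^+\to S$. An identity *follows* from a system $\Sigma$ if every semigroup satisfying $\Sigma$ satisfies it. $S$ is *finitely based* if all its identities follow from some finite set of them, and *nonfinitely based* otherwise. For involution semigroups the free object consists of the nonempty words over $A\cup A^*$, where now $A^*=\{x^*:x\in A\}$ is a set of starred letters, and $(y_1\cdots y_m)^*=y_m^*\cdots y_1^*$ with $(x^*)^*=x$. Homomorphisms respect ${}^*$, and consequence is taken among involution semigroups. Elements of $A\cup A^*$ are called *symbols*; the context will always tell which meaning of $A^*$ is intended.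

**Derivations.** By Birkhoff's description of consequence, $u\bumpeq v$ follows from $\Sigma$ iff there is a sequence $u=w_0,w_1,\dots,w_m=v$ in which every step has the form
$$w_i=\alpha\,\varphi(s)\,\beta,\qquad w_{i+1}=\alpha\,\varphi(t)\,\beta, \tag{2}$$
where $\alpha,\beta$ are possibly empty words, $\varphi$ substitutes nonempty words for variables, and $s\bumpeq t$ or $t\bumpeq s$ is in $\Sigma$. The reason is that chains of such steps define the fully invariant congruence generated by $\Sigma$. For involution semigroups the same holds with words over $A\cup A^*$, after enlarging $\Sigma$ by all $s^*\bumpeq t^*$ with $s\bumpeq t\in\Sigma$, so that the relation is closed under ${}^*$. The enlargement does not change the number of variables in an identity. A finite $\Sigma$ has a bound $k$ on the number of variables of its identities, so to prove "nonfinitely based" it is enough to exclude bases with at most $k$ variables per identity, for each $k$.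

**Notation for words.** $c(w)$ is the set of letters of $w$. For a set $\Theta$ of letters, $w|_\Theta$ is $w$ with all letters outside $\Theta$ deleted. A *factor* of $w$ is a contiguous subword. A monoid that satisfies $u\bumpeq v$ satisfies $u|_\Theta\bumpeq v|_\Theta$ whenever both sides are nonempty: substitute $1$ for the deleted letters.

**Definition (isoterm).** A word $w$ is an *isoterm* relative to $S$ if $S\models w\bumpeq w'$ implies $w'=w$.

For instance, $xyxyxy$ is not an isoterm relative to $\mathrm{UT}_2(K)$, by the test above; we shall see in a moment that $xyx$ is one. Every nonempty factor of an isoterm is an isoterm: if $\alpha w\beta$ is an isoterm and $S\models w\bumpeq w'$, then $S\models\alpha w\beta\bumpeq\alpha w'\beta$, so $\alpha w\beta=\alpha w'\beta$ and $w=w'$.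

## Counting factorizations

To work with identities of $\mathrm{UT}_n(K)$ we want to forget matrices. For sets of letters $A_0,\dots,A_j$ and letters $a_1,\dots,a_j$ ($j\ge0$), let
$$N(w;A_0,a_1,A_1,\dots,a_j,A_j)$$
be the number of factorizations $w=w_0a_1w_1\cdots a_jw_j$ with $w_i\in A_i^*$ for all $i$ (words over $A_i$, possibly empty), distinguished by the positions of the $a_i$. For example, $N(xyx;\{x,y\},x,\{x,y\})=2$, $N(xyx;\varnothing,x,\{x,y\})=1$ and $N(xyx;\{x\},y,\{x\})=1$. Write $u\sim_nv$ if $u$ and $v$ have equal values of all these numbers with $0\le j\le n-1$.

**Lemma 2.** $\mathrm{UT}_n(K)\models u\bumpeq v$ iff $u\sim_nv$. In particular, all $\mathrm{UT}_n(K)$ have the same plain identities as $\mathrm{UT}_n(\mathbb N)$.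

*Proof.* ($\Rightarrow$) We realize each number as a matrix entry. Given $A_0,a_1,\dots,a_j,A_j$ with $j\le n-1$, let $M(a)$ have $M(a)_{i+1,i+1}=1$ iff $a\in A_i$ ($0\le i\le j$), $M(a)_{i,i+1}=1$ iff $a=a_i$ ($1\le i\le j$), and all other entries $0$. The $(1,j+1)$ entry of the value of $w$ is a sum over paths from $1$ to $j+1$ with one step per letter of $w$, each step $i\to i$ or $i\to i+1$. A path contributes $1$ if its $i$th jump is at a letter $a_i$ and the letters read while staying at $i+1$ lie in $A_i$, and $0$ otherwise. So the entry is the image of $N(w;A_0,a_1,\dots,a_j,A_j)$ in $K$. Since $\mathbb N\to K$ is injective, an identity forces equality of these numbers.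

($\Leftarrow$) We expand an arbitrary entry. For any assignment $a\mapsto M(a)\in\mathrm{UT}_n(K)$ put $A_i=\{a:M(a)_{ii}=1\}$. The $(i,i')$ entry of the value of $w$ is a sum over weakly increasing paths from $i$ to $i'$. Group the paths by the sequence $i=i_0<i_1<\dots<i_j=i'$ of places visited and by the letters $a_1,\dots,a_j$ at which the jumps happen. The steps that stay at $i_r$ contribute diagonal entries, whose product is $1$ if all letters read there lie in $A_{i_r}$, and $0$ otherwise. So the entry is
$$\sum_{j}\ \sum_{i=i_0<\dots<i_j=i'}\ \sum_{a_1,\dots,a_j}M(a_1)_{i_0i_1}\cdots M(a_j)_{i_{j-1}i_j}\,N(w;A_{i_0},a_1,A_{i_1},\dots,a_j,A_{i_j}),$$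
with $j\le n-1$ throughout. It depends only on the $\sim_n$-class of $w$. $\square$

Let $u\sim_nv$ and $A=c(uv)$. We shall use the following consequences all the time.

* $c(u)=c(v)$, from $j=0$. So if some letters are deleted from both sides, the results are both empty or both nonempty, and in the latter case they are again $\sim_n$-equivalent.
* For $n\ge2$: every letter occurs equally often in $u$ and $v$ (use $N(\cdot;A,a,A)$), and $u,v$ have the same first letter and the same last letter (use $N(\cdot;\varnothing,a,A)$ and $N(\cdot;A,a,\varnothing)$).
* For $n\ge3$: every two-letter word $ab$ occurs equally often as a factor in $u$ and in $v$ (use $N(\cdot;A,a,\varnothing,b,A)$).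

For example, $xyx$ is an isoterm relative to $\mathrm{UT}_2(K)$: letter counts, first letter and last letter determine it.

In the involution setting we need only one cheap fact at this stage.

**Lemma 3.** Let $n\ge2$ and let $s\bumpeq t$ be an identity of the involution semigroup $\mathrm{UT}_n(K)$. Then $s$ and $t$ contain the same symbols from $A\cup A^*$.

*Proof.* Suppose $y\in\{x,x^*\}$ occurs in $s$ but not in $t$ (the other case is symmetric). Assign the identity matrix to all variables other than $x$, and assign to $x$ a diagonal matrix so that $y$ takes the value $\mathrm{diag}(0,1,\dots,1)$. Then $y^*$ takes the value $\mathrm{diag}(1,\dots,1,0)$, whose $(1,1)$ entry is $1$ because $n\ge2$. The $(1,1)$ entry is $0$ for $s$ and $1$ for $t$, a contradiction. $\square$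

## Sorting interior letters: a basis for the semigroup $\mathrm{UT}_2(K)$

We prove part 2 of Theorem 1.

**Step 1: a finer invariant.** The aim is to rewrite $\sim_2$ as information attached to single positions. For a position $\nu$ of $w$ with letter $a_\nu$, let $C_\nu$ and $D_\nu$ be the sets of letters occurring strictly before and strictly after $\nu$. Let $m_w(a,C,D)$ be the number of positions $\nu$ with $(a_\nu,C_\nu,D_\nu)=(a,C,D)$. Then
$$N(w;A,a,B)=\sum_{C\subseteq A,\ D\subseteq B}m_w(a,C,D),$$
and Möbius inversion over pairs of subsets recovers $m_w$ from these numbers:
$$m_w(a,A,B)=\sum_{C\subseteq A,\,D\subseteq B}(-1)^{|A\setminus C|+|B\setminus D|}N(w;C,a,D).$$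
So by Lemma 2, $\mathrm{UT}_2(K)\models u\bumpeq v$ iff $c(u)=c(v)$ and $m_u=m_v$.

**Step 2: the identities (1) hold.** Here we find the moves that $m_w$ allows. Call an occurrence *interior* if it is neither the first nor the last occurrence of its letter, that is, $a_\nu\in C_\nu\cap D_\nu$. If the occurrences at $\nu$ and $\nu+1$ are both interior, then $C_{\nu+1}=C_\nu\cup\{a_\nu\}=C_\nu$ and $D_\nu=D_{\nu+1}\cup\{a_{\nu+1}\}=D_{\nu+1}$. Swap the two letters. In the new word, the set before position $\nu$ is still $C_\nu$, and the set after it is $\{a_\nu\}\cup D_{\nu+1}=D_\nu$, as $a_\nu\in D_\nu=D_{\nu+1}$. The sets for position $\nu+1$ are unchanged in the same way, and other positions are not affected. So $m_w$ and the content are preserved. In (1) the swapped letters $x,y$ both occur earlier and later, hence are interior, and (1) holds in $\mathrm{UT}_2(K)$.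

**Step 3: (1) performs every interior swap.** This step shows that the list (1) is long enough. Let $w=\alpha cd\beta$ with $c\ne d$ letters and the displayed occurrences both interior. The occurrence of $c$ before the displayed $c$ is in $\alpha$; the one after it is in $d\beta$, hence in $\beta$. Likewise $d$ occurs in $\alpha$ and in $\beta$. Choose one occurrence of each letter in $\alpha$ and one of each in $\beta$. If the chosen $c$ precedes the chosen $d$ in $\alpha$, put $x=c$, $y=d$; then $w$ contains $xhyk\,xy\cdots$, and an identity of (1) applies from left to right, giving $\alpha dc\beta$. If the chosen $d$ comes first, put $x=d$, $y=c$; then $w$ contains $xhyk\,yx\cdots$, and an identity applies from right to left, again giving $\alpha dc\beta$. The order of the chosen letters in $\beta$ decides between the two families. Letters among $h,k,t,s$ that would receive empty values are omitted. So $\alpha cd\beta\bumpeq\alpha dc\beta$ follows from (1).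

Fix a linear order on the alphabet. A swap as above keeps every triple $(a,C,D)$, so interior occurrences stay interior, and the noninterior positions do not move. Sorting each maximal run of consecutive interior occurrences by adjacent swaps, we see that every word is equivalent modulo (1) to a *canonical* word, one in which every maximal run of consecutive interior occurrences is sorted.

**Step 4: a canonical word $w$ is determined by $m_w$.** This is what turns the normal form into completeness. As $\nu$ grows, $C_\nu$ weakly increases and $D_\nu$ weakly decreases. So the positions with a given pair $(C,D)$ form an interval, and of two distinct pairs that occur, $(C,D)$ comes before $(C',D')$ iff $C\subseteq C'$ and $D\supseteq D'$. The order of the intervals is thus known from $m_w$.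

Consecutive positions $\nu,\nu+1$ have the same pair iff $\nu$ is not a first occurrence of its letter and $\nu+1$ is not a last occurrence of its letter. Let $J$ be the interval of the pair $(C,D)$. A letter not in $D$ stands at a last occurrence, so it can stand only at the first position of $J$. A letter not in $C$ stands at a first occurrence, so it can stand only at the last position of $J$. All other letters in $J$ are interior and fill a contiguous block. By Step 2, adjacent interior positions have the same pair, so this block is a maximal run of interior occurrences (if nonempty) and is sorted. From $m_w$ we know the multiset of letters in $J$: put the letter not in $D$ (if any) first, the letter not in $C$ (if any) last, the rest in sorted order between them. If one letter is in neither $C$ nor $D$, then its position is both first and last in $J$, and $|J|=1$. So $w$ is determined.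

**Step 5: conclusion.** If $\mathrm{UT}_2(K)\models u\bumpeq v$, let $u',v'$ be canonical words equivalent to $u,v$ modulo (1). Then $m_{u'}=m_u=m_v=m_{v'}$, so $u'=v'$ by Step 4, and $u\bumpeq v$ follows from (1). This proves part 2. $\square$

One by-product: a word in which every letter occurs once has no interior occurrences, so it is canonical. Any word $\sim_2$-equivalent to it also has every letter once, so it is canonical too, and the two are equal. *Words without repeated letters are isoterms relative to the semigroup $\mathrm{UT}_2(K)$.*

## Reflected pairs: no finite basis for the involution semigroup $\mathrm{UT}_2(K)$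

The natural attempt is to take (1) and add a few identities with stars. For $m\ge2$ let
$$Z=Z_m=x_1^*x_2^*\cdots x_m^*\,x_1x_2\cdots x_m,\qquad Z^*=x_m^*\cdots x_1^*\,x_m\cdots x_1 .$$
We saw that $Z_2\bumpeq Z_2^*$ holds. No plain identity of $\mathrm{UT}_2(K)$, read over $A\cup A^*$, changes $Z_m$: its $2m$ symbols are distinct, so it is an isoterm when they are treated as independent letters. So $Z_2\bumpeq Z_2^*$ must be added as a genuinely new identity or deduced from other starred ones, and then the same problem comes back for $Z_3,Z_4,\dots$. We show that it always comes back: $Z_m$ is equal in $\mathrm{UT}_2(K)$ to *exactly one* other word, and the jump to it cannot be made with fewer than $m$ variables.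

**Proposition 4.** Let $k\ge1$ and $m>k$. The identity $Z_m\bumpeq Z_m^*$ holds in the involution semigroup $\mathrm{UT}_2(K)$ but does not follow from the identities of this involution semigroup in at most $k$ variables. In particular, part 3 of Theorem 1 holds.

Here $m\ge2$. Let $A=\{x_1,\dots,x_m\}$.

**Step 1: the identity holds.** If $x_i$ has diagonal $(d_i,d_i')$, then $x_i^*$ has diagonal $(d_i',d_i)$. So both diagonal entries of the value of $Z$ equal $\prod_i d_id_i'$. A matrix $\begin{pmatrix}d&b\\0&d\end{pmatrix}$ is fixed by ${}^*$, so $Z$ and $Z^*$ have the same value.

**Step 2: an invariant of words equal to $Z$.** From now until Step 5 let $Z\bumpeq w$ hold in the involution semigroup; we want $w\in\{Z,Z^*\}$. By Lemma 3, the set of symbols of $w$ is $A\cup A^*$. As in the plain case we look for information attached to positions. For $P\subseteq A\cup A^*$ and $a\in\{1,\dots,m\}$ assign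
$$x_i\mapsto\begin{pmatrix}d_i&\delta_{ia}\\0&d_i'\end{pmatrix},\qquad d_i=1\iff x_i\in P,\qquad d_i'=1\iff x_i^*\in P,$$
with $d_i,d_i'\in\{0,1\}$. Then for every symbol $y$, starred or not: the $(1,1)$ entry of $y$ is $1$ iff $y\in P$; the $(2,2)$ entry is $1$ iff $y^*\in P$; the $(1,2)$ entry is $1$ iff $y\in\{x_a,x_a^*\}$, and $0$ otherwise. Say that a position is *of type $a$* if it carries $x_a$ or $x_a^*$. With $C_\nu,D_\nu$ the sets of symbols before and after position $\nu$, the $(1,2)$ entry of the value of $w$ is the number of positions $\nu$ of type $a$ with
$$E_\nu:=C_\nu\cup\{y^*:y\in D_\nu\}\subseteq P .$$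
This number is the same for $w$ and $Z$, for all $a$ and $P$. By Möbius inversion over $P$, the number of positions with given type and given $E_\nu$ is the same for $w$ and $Z$. So, with $F_\nu:=(A\cup A^*)\setminus E_\nu$,
$$\text{the multiset of pairs }(\text{type of }\nu,\ F_\nu)\text{ is the same for } w \text{ and } Z. \tag{3}$$

**Step 3: computing the pairs.** We make (3) explicit. By (3), $w$ has exactly two positions of each type; since all $2m$ symbols occur in $w$, each occurs exactly once. By definition $y\in F_\nu$ iff $y$ does not occur before $\nu$ and $y^*$ does not occur after $\nu$, that is,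
$$y\in F_\nu\iff \mathrm{pos}(y^*)\le\nu\le\mathrm{pos}(y).$$
In $Z$ we have $\mathrm{pos}(x_i^*)=i$ and $\mathrm{pos}(x_i)=m+i$. So no starred symbol is ever in $F_\nu$, and writing $i$ for $x_i$, the pairs at positions $i$ and $m+i$ are
$$(i,\{1,\dots,i\})\quad\text{and}\quad(i,\{i,\dots,m\})\qquad(1\le i\le m). \tag{4}$$
These $2m$ pairs are distinct: $\{1,\dots,i\}=\{i,\dots,m\}$ would force $i=1=m$. For $m=2$ the list is $(1,\{1\}),(2,\{1,2\}),(1,\{1,2\}),(2,\{2\})$.

In $w$, too, no $F_\nu$ contains a starred symbol. If $x_a$ preceded $x_a^*$ in $w$, then $x_a^*\in F_\nu$ for $\nu=\mathrm{pos}(x_a)$. So every $x_a^*$ precedes $x_a$ in $w$, and $F_\nu=\{a:\mathrm{pos}(x_a^*)\le\nu\le\mathrm{pos}(x_a)\}$: the set of indices "open" at $\nu$.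

**Step 4: the ends of $w$.** This step removes the ambiguity between $Z$ and $Z^*$. At positions $1$ and $2m$ of $w$, the set $F_\nu$ is the singleton consisting of the type of $\nu$. The only pairs in (4) with singleton sets are $(1,\{1\})$ and $(m,\{m\})$, each occurring once. So either $w$ starts with $x_1^*$ and ends with $x_m$, or $w$ starts with $x_m^*$ and ends with $x_1$. In the second case replace $w$ by $w^*$, which starts with $x_1^*$; this is legitimate since $w^*\bumpeq Z^*\bumpeq Z$ holds. So let $w$ start with $x_1^*$; it remains to prove $w=Z$.

**Step 5: reading $w$ from left to right.** First we show that $w$ starts with $x_1^*\cdots x_m^*$. Suppose it starts with $x_1^*\cdots x_i^*$, where $1\le i<m$.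

* If the next symbol is unstarred, it is $x_l$ with $l\le i$, and its pair is $(l,\{1,\dots,i\})$. Since $i<m$, the set is not $\{l,\dots,m\}$, so it must be $\{1,\dots,l\}$ and $l=i$. But $(i,\{1,\dots,i\})$ occurs only once in (4) and is already realized at position $i$, a contradiction.
* So the next symbol is $x_l^*$ with $l>i$, and its pair is $(l,\{1,\dots,i,l\})$. The set contains $1<l$, so it is not $\{l,\dots,m\}$. Hence it is $\{1,\dots,l\}$, and $l=i+1$.

Thus $w=x_1^*\cdots x_m^*x_{\sigma_1}\cdots x_{\sigma_m}$. The first $m$ positions use up all the pairs $(i,\{1,\dots,i\})$. At position $m+j$ the set is $\{\sigma_j,\dots,\sigma_m\}$, so it must equal $\{\sigma_j,\sigma_j+1,\dots,m\}$. Comparing sizes, $m-j+1=m-\sigma_j+1$, so $\sigma_j=j$. Hence $w=Z$.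

**Step 6: few variables cannot jump from $Z$ to $Z^*$.** Suppose $Z\bumpeq Z^*$ follows from identities of the involution semigroup $\mathrm{UT}_2(K)$ in at most $k$ variables. All words of a derivation are equal to $Z$ in $\mathrm{UT}_2(K)$, so they lie in $\{Z,Z^*\}$ by Steps 2–5. As $Z\ne Z^*$, some step passes from $Z$ to $Z^*$:
$$Z=\alpha\,\varphi(s)\,\beta,\qquad Z^*=\alpha\,\varphi(t)\,\beta,$$
where $s\bumpeq t$ holds in $\mathrm{UT}_2(K)$ and has at most $k$ variables. The first symbols $x_1^*,x_m^*$ of $Z,Z^*$ differ, and so do the last symbols $x_m,x_1$. So $\alpha$ and $\beta$ are empty, $\varphi(s)=Z$ and $\varphi(t)=Z^*$. No symbol repeats in $Z$, so each symbol occurs at most once in $s$, and $|s|\le2k<2m=|Z|$. Hence $|\varphi(y)|\ge2$ for some symbol $y$ of $s$. By Lemma 3, $y$ occurs in $t$. So $Z$ and $Z^*$ have a common two-letter factor. But the two-letter factors of $Z$ are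
$$x_i^*x_{i+1}^*,\quad x_m^*x_1,\quad x_ix_{i+1},\qquad\text{and those of } Z^* \text{ are}\qquad x_{i+1}^*x_i^*,\quad x_1^*x_m,\quad x_{i+1}x_i ,$$
with $1\le i<m$, and since $m\ge2$ there is no coincidence. This contradiction proves Proposition 4. $\square$

## What two-letter factors forbid when $n\ge3$

For the rest of the lecture $n\ge3$. The success at $n=2$ suggests looking again for adjacent swaps. Here is the exact point at which that stops. Suppose $\alpha cd\beta\sim_3\alpha dc\beta$ with $c\ne d$. Comparing first and last letters, $\alpha$ and $\beta$ are nonempty; let $a$ be the last letter of $\alpha$ and $b$ the first letter of $\beta$. Equality of two-letter factor counts says that the multisets $\{ac,cd,db\}$ and $\{ad,dc,cb\}$ agree. Now $cd\neq dc$, so $cd=ad$ or $cd=cb$. In the first case $a=c$, and $\{cc,db\}=\{dc,cb\}$ forces $b=c$. In the second case $b=d$, and $\{ac,dd\}=\{ad,dc\}$ forces $a=d$. So both neighbors equal $c$ or both equal $d$; no other adjacent swap is ever an identity of $\mathrm{UT}_n(K)$, however often $c$ and $d$ occur elsewhere.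

So many words are rigid for $n\ge 3$, and we now expect a negative answer. The plan has two opposite halves. We need, for each $k$, an identity $U\bumpeq V$ with $U\ne V$ that *holds* in $\mathrm{UT}_n(K)$, while $U$ is so rigid that no identity in at most $k$ variables can change it.

## Mal'cev words

Where do nontrivial identities of $\mathrm{UT}_n$ come from? The invertible real matrices in $\mathrm{UT}_n(\mathbb R)$ are the unitriangular ones, and they form a nilpotent group of class at most $n-1$. Recall that $\gamma_1(G)=G$, $\gamma_{j+1}(G)$ is generated by the commutators $aba^{-1}b^{-1}$ with $a\in\gamma_j(G)$, $b\in G$, and $G$ has class at most $c$ if $\gamma_{c+1}(G)=1$. Put $X_0=x$, $Y_0=y$ and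
$$X_j=X_{j-1}z_jY_{j-1},\qquad Y_j=Y_{j-1}z_jX_{j-1}.$$
For example,
$$X_1=xz_1y,\quad Y_1=yz_1x,\quad X_2=xz_1y\,z_2\,yz_1x,\quad Y_2=yz_1x\,z_2\,xz_1y .$$
Note that $X_j$ starts with $x$ and $Y_j$ starts with $y$.

**Lemma 5.** (i) Groups of nilpotency class $\le c$ satisfy $X_c\bumpeq Y_c$. (ii) For $j\ge1$, $X_j$ and $Y_j$ are isoterms relative to $\mathrm{UT}_{j+1}(K)$. In particular, $X_{n-1}$ is an isoterm relative to $\mathrm{UT}_n(K)$.

*Proof.* (i) We show by induction that $X_jY_j^{-1}\in\gamma_{j+1}(G)$ for all values in a group $G$. For $j=0$ this is trivial. If $X_{j-1}=aY$ with $Y=Y_{j-1}$ and $a\in\gamma_j(G)$, then $X_j=aYz_jY$ and $Y_j=Yz_jaY$, so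
$$X_jY_j^{-1}=aYz_j\,Y\,Y^{-1}a^{-1}(Yz_j)^{-1}=a\,(Yz_j)\,a^{-1}(Yz_j)^{-1}\in\gamma_{j+1}(G).$$

(ii) Let $j=1$ and $t\sim_2xz_1y$. Then $t$ has the same letter counts, first letter and last letter, so $t=xz_1y$. Likewise for $Y_1$. Let $j\ge2$ and $t\sim_{j+1}X_j$. The letter $z_j$ occurs once in $X_j$, hence once in $t$, so $t=t_1z_jt_2$ with $t_1,t_2$ free of $z_j$. The unique $z_j$ lets us count inside $t_1$: for $i\le j-1$ and letters $a_1,\dots,a_i\ne z_j$,
$$N(t_1;A_0,a_1,\dots,a_i,A_i)=N(t;A_0\setminus\{z_j\},a_1,\dots,a_i,A_i\setminus\{z_j\},z_j,A),$$
where $A$ is the full alphabet. The same formula relates $X_{j-1}$ to $X_j=X_{j-1}z_jY_{j-1}$. The right-hand sides use $i+1\le j$ letters, so they agree for $t$ and $X_j$. If some $a_r=z_j$, then the numbers for $t_1$ and $X_{j-1}$ are both $0$. So $t_1\sim_jX_{j-1}$; in particular $t_1$ is nonempty. Symmetrically, using $N(t;A,z_j,A_0\setminus\{z_j\},a_1,\dots)$, we get $t_2\sim_jY_{j-1}$. By induction $t_1=X_{j-1}$ and $t_2=Y_{j-1}$, so $t=X_j$. The argument for $Y_j$ is the same. $\square$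

Part (ii) shows why the naive choice $U=X_{n-1}$, $V=Y_{n-1}$ does not work: the identity holds for unitriangular matrices but fails in $\mathrm{UT}_n(K)$ as soon as zeros on the diagonal are allowed. Already for $n=2$: with $x=\begin{pmatrix}0&1\\0&1\end{pmatrix}$ and $y=z_1=\begin{pmatrix}0&0\\0&1\end{pmatrix}$, the $(1,2)$ entry of $xz_1y$ is $1$ and that of $yz_1x$ is $0$.

The remedy is to replace letters by long blocks that *all contain the same letters*, so that all blocks have the same diagonal, and to put padding between them that squeezes everything into a unitriangular group. Then the blocks must differ only in the order of their letters, and the order has to be chosen so that $U$ is rigid. If we fixed the block alphabet once and for all, then $U\bumpeq V$ would be a single identity, in a fixed number of variables. So the alphabet must grow with $k$. But a variable may be replaced by a long word, so few variables could still act on a long block if the same long words appeared in different blocks. We need blocks on the same letters of which no two different ones share even a two-letter factor.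

## Blocks with indices in arithmetic progression

Fix $n\ge3$ and $k\ge1$. Let $\mathcal G=\{x,y,z_1,\dots,z_{n-1}\}$ be the set of $n+1$ letters of the Mal'cev words, and $q=2n+1$. Assign the numbers $n+1,\dots,2n+1$ bijectively to the letters of $\mathcal G$, and write $r(\gamma)$ for the number of $\gamma$. Let
$$\ell=|X_{n-1}|,\qquad M=\ell+(\ell+1)n,\qquad p\ \text{a prime with}\ p>M(k+1)+1 .$$
Since $M>n$ and $k+1\ge2$, we have $p>q$, and $p$ is odd. Let $\Lambda=\{a_i,b_i:i\in\mathbb Z/p\}$, and for $1\le r\le q$ define the *units*
$$A_r=a_ra_{2r}\cdots a_{pr},\qquad B_r=b_{2r}b_{3r}\cdots b_{(p+1)r}.$$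
Here $A_r$ and $B_r$ are words. As $r$ is invertible modulo $p$, $A_r$ contains each $a_i$ exactly once and $B_r$ each $b_i$ exactly once. For an impression of the shape, with $p=7$ and $r=2$ one would have
$$A_2=a_2a_4a_6a_1a_3a_5a_0,\qquad B_2=b_4b_6b_1b_3b_5b_0b_2 .$$
Always $A_r$ starts with $a_r$ and ends with $a_0$, while $B_r$ starts with $b_{2r}$ and ends with $b_r$. Put
$$P=A_1B_1A_2B_2\cdots A_nB_n,\qquad g_\gamma=A_{r(\gamma)}B_{r(\gamma)}\quad(\gamma\in\mathcal G),$$
$$[\gamma_1\cdots\gamma_l]=P\,g_{\gamma_1}P\,g_{\gamma_2}P\cdots g_{\gamma_l}P,\qquad U=[X_{n-1}],\qquad V=[Y_{n-1}].$$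

We have $U\ne V$: after the common prefix $P$, the next letter is $a_{r(x)}$ in $U$ and $a_{r(y)}$ in $V$, and these differ since $1\le r(x)\ne r(y)\le q<p$. The word $U$ is a product of $M$ blocks $A_rB_r$. In it $A$-units and $B$-units alternate, so consecutive units have different types; the *type* of a unit is which of the words $A_r,B_r$ it is. The *offset* of a letter in a unit is its place $1,\dots,p$ in it.

**Lemma 6.** If a two-letter word occurs in $U$ at positions $(j,j+1)$ and $(j',j'+1)$, then positions $j,j'$ lie in units of the same type at the same offset, and so do positions $j+1,j'+1$.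

*Proof.* The two-letter factors of $U$ are: $a_ia_{i+r}$ inside $A_r$; $b_ib_{i+r}$ inside $B_r$; $a_0b_{2r}$ from $A_r$ to $B_r$; and $b_ra_{r'}$ from $B_r$ to a following $A_{r'}$. In the first two cases the difference of the indices modulo $p$ is $r$, which determines $r$ since $1\le r\le q<p$, and then the letters determine the offsets. In the third case the index $2r$ determines $r$ because $p$ is odd; the offsets are $p$ and $1$. In the fourth case the indices determine $r$ and $r'$; the offsets are again $p$ and $1$. The kinds of letters ($a$ or $b$) tell the four cases apart. $\square$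

This explains the two alphabets and the shift in $B_r$. With $A$-units alone, the junction of $A_r$ and $A_{r'}$ would read $a_0a_{r'}$, which does not reveal $r$. In $U$, the junction $a_0b_{2r}$ reveals $r$ by its second letter, and the junction $b_ra_{r'}$ reveals both types.

## Equal diagonals: $U\bumpeq V$ holds in $\mathrm{UT}_n(K)$

**Proposition 7.** $\mathrm{UT}_n(K)\models U\bumpeq V$.

By Lemma 2 it suffices to take $K=\mathbb R$, so linear algebra is available. Fix a homomorphism $\Lambda^+\to\mathrm{UT}_n(\mathbb R)$; we use the same names for words and their values. Every block $A_rB_r$ contains all letters of $\Lambda$, so all blocks have the same diagonal $d\in\{0,1\}^n$: the entrywise product of all diagonals of letters. Let $I=\{i:d_i=1\}$ and $\rho=|I|$. In particular $P=M_1\cdots M_n$, a product of $n$ matrices of diagonal $d$.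

**Step 1: $\operatorname{rank}P\le\rho$.** We want $P$ to have the smallest rank that its diagonal allows. A single block need not have rank $\le\rho$: the matrix $E_{12}+E_{23}$ in $\mathrm{UT}_3(\mathbb R)$ has zero diagonal, so $\rho=0$, but rank $2$; its square $E_{13}$ has rank $1$, and only its cube is $0$. This is why $P$ has $n$ blocks. Let $V_j=\langle e_1,\dots,e_j\rangle$. We prove $\dim M_1\cdots M_jV_j\le|I\cap[1,j]|$ by induction on $j$, the case $j=0$ being trivial. If $d_j=0$, then $M_jV_j\subseteq V_{j-1}$, since $M_j$ is upper triangular with $(j,j)$ entry $0$. So $M_1\cdots M_jV_j\subseteq M_1\cdots M_{j-1}V_{j-1}$. If $d_j=1$, then $M_jV_j\subseteq V_{j-1}+\mathbb RM_je_j$, so the dimension is at most $\dim M_1\cdots M_{j-1}V_{j-1}+1$. In both cases the bound follows. For $j=n$ we get $\operatorname{rank}P\le\rho$.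

If $\rho=0$, then $P=0$ and $U=V=0$. From now on $\rho\ge1$.

**Step 2: a factorization $P=LR$ through dimension $\rho$.** This will let us cut $U$ at each $P$. The product $P$ again has diagonal $d$. So the submatrix $P[I,I]$ is upper unitriangular, hence invertible, and the $\rho$ columns of $L:=P[\,\cdot\,,I]$ are linearly independent. By Step 1 they form a basis of the column space of $P$. So $P=LR$ for some $\rho\times n$ matrix $R$. Comparing the rows with indices in $I$ gives $P[I,\cdot\,]=P[I,I]\,R$, so $R=P[I,I]^{-1}P[I,\cdot\,]$. Index the columns of $L$ and the rows of $R$ by $I$. For $e\in I$ we have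
$$L_{je}=0\ \text{ for } j>e,\quad L_{ee}=1;\qquad R_{ej}=0\ \text{ for } j<e,\quad R_{ee}=1. \tag{5}$$
The first two hold because $L_{je}=P_{je}$. For the last two, $R_{ej}=\sum_{f\in I,\,f\ge e}(P[I,I]^{-1})_{ef}P_{fj}$; if $j<e$, all $P_{fj}$ here vanish, and if $j=e$, only $f=e$ contributes, with value $1\cdot1$.

**Step 3: everything moves to a unitriangular group.** Let $g$ be upper triangular with diagonal $d$. By (5),
$$(RgL)_{ef}=\sum_{e\le i\le j\le f}R_{ei}\,g_{ij}\,L_{jf}\qquad(e,f\in I).$$
This is $0$ for $e>f$ and $R_{ee}g_{ee}L_{ee}=d_e=1$ for $e=f$. So $RgL$ is an upper unitriangular $\rho\times\rho$ matrix. Replacing each $P$ by $LR$,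
$$[\gamma_1\cdots\gamma_l]=L\,(Rg_{\gamma_1}L)(Rg_{\gamma_2}L)\cdots(Rg_{\gamma_l}L)\,R .$$
The matrices $Rg_\gamma L$ lie in the group of unitriangular real $\rho\times\rho$ matrices, which is nilpotent of class at most $\rho-1\le n-1$. By Lemma 5(i), with $\gamma\mapsto Rg_\gamma L$, the middle products for $X_{n-1}$ and $Y_{n-1}$ agree. So $U=V$. $\square$

## Inserting a letter into an isoterm

For the rigidity half we need to recognize long isoterms. We already have one, the Mal'cev word $X_{n-1}$, and we shall build others from it by inserting one letter at a time. Here the two-letter factors, which were the obstacle for sorting, become the tool.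

**Lemma 8.** Let $n\ge3$, and let $W$ be a word containing a letter $b$ such that the word obtained from $W$ by deleting $b$ is nonempty and an isoterm relative to $\mathrm{UT}_n(K)$. Suppose that $bb$ is not a factor of $W$, and that there are no letters $c,d\ne b$ such that both $cd$ and $cbd$ are factors of $W$. Then $W$ is an isoterm relative to $\mathrm{UT}_n(K)$.

*Proof.* Let $t\sim_nW$. Deleting $b$ from $t$ gives a word $\sim_n$-equivalent to the isoterm obtained from $W$, hence the same word $c_1\cdots c_l$. So
$$W=b^{\beta_0}c_1b^{\beta_1}c_2\cdots c_lb^{\beta_l},\qquad t=b^{\beta'_0}c_1b^{\beta'_1}c_2\cdots c_lb^{\beta'_l},\qquad \beta_i\in\{0,1\},\ \beta_i'\ge0 .$$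
We show $\beta'_i\ge\beta_i$ for all $i$. If $1\le i<l$ and $\beta_i=1$, then $c_ibc_{i+1}$ is a factor of $W$, so $c_ic_{i+1}$ is not a factor of $W$, hence not of $t$, and $\beta_i'\ge1$. If $\beta_0=1$, then $W$ and hence $t$ begins with $b$, so $\beta'_0\ge1$; similarly for $\beta_l$. Since $b$ occurs equally often in both words, $\sum\beta_i=\sum\beta'_i$, and so $\beta'=\beta$. $\square$

## Substitutions in few variables fix $U$

**Proposition 9.** Let $s\bumpeq t$ be an identity of the semigroup $\mathrm{UT}_n(K)$ in at most $k$ variables, and let $\varphi$ be a substitution of nonempty words over $\Lambda$ such that $\varphi(s)$ is a factor of $U$. Then $\varphi(t)=\varphi(s)$.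

We cannot hope that $U$ itself is an isoterm, since $U\bumpeq V$ holds. The idea is that a substitution in few variables does not see all letters of $U$. It sees $U$ through a coarser word, in which stretches of consecutive letters are glued into single symbols. A glued stretch betrays the type of its unit, by Lemma 6. So in the coarse word, units of different types no longer have the same content, the argument for Proposition 7 is not available, and the coarse word turns out to be an isoterm.

**Step 1: cutting the units into segments.** The purpose is to define the coarse word. Let $s=y_1\cdots y_e$ with variables $y_i$, and fix an occurrence of $\varphi(s)=\varphi(y_1)\cdots\varphi(y_e)$ in $U$. It has $e+1$ *boundaries*: the places just before each $\varphi(y_i)$, and the place after $\varphi(y_e)$. For a unit type $D$, call an offset $o\in\{2,\dots,p\}$ a *cut* of $D$ if in some occurrence of the unit $D$ in $U$ the place just before its $o$-th letter is a boundary.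

Count the cuts coming from one occurrence of $D$. If the boundary before its $o$-th letter starts some $\varphi(y_i)$, then the $o$-th letter of $D$ is the first letter of $\varphi(y_i)$. The letters of $D$ are distinct, and a variable determines the first letter of its image, so different such $o$ belong to different variables. So there are at most $k$ of them, and at most one further boundary, the final one. Hence one occurrence of $D$ yields at most $k+1$ cuts. Since $D$ occurs at most $M$ times in $U$, it has at most $M(k+1)$ cuts. The cuts divide $D$ into at most $M(k+1)+1<p$ *segments*, so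
$$\text{every unit type has a segment of length}\ \ge2. \tag{6}$$

To a segment of length $1$ assign its letter as symbol (a *short* symbol). To the $i$-th segment of $D$, if it has length $\ge2$, assign a new symbol $(D,i)$ (a *long* symbol). For instance, for the illustrative $A_2$ with $p=7$ and cuts $2$ and $5$, the segments are $a_2\,|\,a_4a_6a_1\,|\,a_3a_5a_0$, and the symbols are $a_2,(A_2,2),(A_2,3)$. Let $\Omega$ be the set of all symbols, and $\eta:\Omega^+\to\Lambda^+$ the homomorphism that expands each symbol to its segment. Let $D_\Omega$ be the word of symbols of $D$, and let $U_\Omega$ be $U$ with every unit $D$ replaced by $D_\Omega$. Then $\eta(U_\Omega)=U$.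

**Step 2: $\varphi$ factors through $\Omega$.** We now show that $\varphi$ really sees $U$ only through $U_\Omega$. A boundary is either at an end of a unit or at a cut of the unit in which it lies, so every boundary is at a segment end. Hence there are $\psi_i\in\Omega^+$ with $\eta(\psi_i)=\varphi(y_i)$ such that $\psi_1\cdots\psi_e$ is a factor of $U_\Omega$. We claim that $y_i=y_j$ implies $\psi_i=\psi_j$. If $|\varphi(y_i)|=1$, then both $\psi_i$ and $\psi_j$ are the short symbol $\varphi(y_i)$. If $|\varphi(y_i)|\ge2$, then each letter of $\varphi(y_i)$ belongs to a two-letter factor of $\varphi(y_i)$. So by Lemma 6, corresponding letters of the two occurrences lie in units of the same type at the same offset, and these data determine the symbols. Thus $\psi(y_i)=\psi_i$ defines a substitution $\psi$ with $\varphi=\eta\circ\psi$ on the variables of $s$. By Lemma 2, $c(t)=c(s)$, so this covers the variables of $t$ as well.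

**Step 3: reduction to a claim about $U_\Omega$.** It is enough to prove:

**Claim.** $U_\Omega$ is an isoterm relative to $\mathrm{UT}_n(K)$.

Indeed, then the factor $\psi(s)$ of $U_\Omega$ is an isoterm. As $\mathrm{UT}_n(K)\models\psi(s)\bumpeq\psi(t)$, we get $\psi(t)=\psi(s)$, and applying $\eta$, $\varphi(t)=\varphi(s)$.

For the proof of the Claim we collect four facts.

* (F1) Every unit of $U_\Omega$ contains a long symbol, by (6).
* (F2) The long symbol $(D,i)$ occurs exactly once in each occurrence of $D$ and nowhere else.
* (F3) A symbol occurs at most once in a unit.
* (F4) Between two occurrences of the same short symbol there is a long symbol. For the two occurrences lie in different units of the same kind ($A$ or $B$), so a whole unit of the other kind lies between them, and (F1) applies.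

Let $\mathcal L$ be the set of long symbols.

**Step 4: $U_\Omega|_{\mathcal L}$ is an isoterm.** We build up from the Mal'cev word. Write $X_{n-1}=\gamma_1\cdots\gamma_\ell$. Then
$$U_\Omega|_{\mathcal L}=\Pi\,\Gamma_{\gamma_1}\,\Pi\,\Gamma_{\gamma_2}\,\Pi\cdots\Gamma_{\gamma_\ell}\,\Pi,$$
where $\Pi$ comes from $P$ and $\Gamma_\gamma$ from $g_\gamma$. Since $P$ and the $g_\gamma$ use pairwise different unit types, each of the words $\Pi,\Gamma_\gamma$ consists of pairwise distinct letters, and different ones have no letter in common. All are nonempty by (F1).

Let $\hat\gamma$ be the first letter of $\Gamma_\gamma$ and $\pi$ the first letter of $\Pi$. Restricting to the letters $\hat\gamma$ gives $\hat\gamma_1\cdots\hat\gamma_\ell$, which is $X_{n-1}$ up to renaming, an isoterm by Lemma 5(ii). Adding $\pi$ gives $\pi\hat\gamma_1\pi\hat\gamma_2\cdots\hat\gamma_\ell\pi$. It has no factor $\pi\pi$ and no factor consisting of two letters both different from $\pi$, so Lemma 8 with $b=\pi$ shows that it is an isoterm.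

Now add the remaining letters of $\Pi$ and of the $\Gamma_\gamma$ one by one, in each of these words from left to right. When $b$ is added, its predecessor $c_0$ in $\Pi$ or $\Gamma_\gamma$ is already present. In the current word, every $b$ is immediately preceded by $c_0$, and every $c_0$ is immediately followed by $b$. So $bb$ is not a factor; and if $cbd$ is a factor with $c,d\neq b$, then $c=c_0$, and $c_0d$ is not a factor. Lemma 8 applies each time, and finally $U_\Omega|_{\mathcal L}$ is an isoterm.

**Step 5: for every short symbol $e$, $U_\Omega|_{\mathcal L\cup\{e\}}$ is an isoterm.** Short symbols occur in units of several types, so they must be located by the long symbols around them. We apply Lemma 8 with $b=e$ to the isoterm of Step 4. By (F4), $ee$ is not a factor. Let $\lambda,\mu$ be consecutive long symbols, coming from units of types $D$ and $E$. By (F1) they lie in the same unit or in consecutive units, and consecutive units have different types. So if $D=E$, they lie in the same occurrence of $D$, and the short symbols between them in $U_\Omega$ are those between $\lambda$ and $\mu$ in $D_\Omega$. If $D\ne E$, then $\lambda$ is the last long symbol of $D$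 and $\mu$ is the first long symbol of the next unit $E$; the short symbols between them are those after $\lambda$ in $D_\Omega$ followed by those before $\mu$ in $E_\Omega$. By (F2), $\lambda$ and $\mu$ determine $D$ and $E$. So in all cases $\lambda$ and $\mu$ determine the short symbols between them. Hence $\lambda\mu$ and $\lambda e\mu$ are not both factors of $U_\Omega|_{\mathcal L\cup\{e\}}$, and Lemma 8 applies.

From now on let $t\sim_nU_\Omega$ be an arbitrary word (the earlier $t$ is no longer needed). We must show $t=U_\Omega$.

**Step 6: for distinct short symbols $e,f$, $t|_{\mathcal L\cup\{e,f\}}=U_\Omega|_{\mathcal L\cup\{e,f\}}$.** Here we fix the order of short symbols lying between the same long symbols. Denote the two words by $t'$ and $W$; then $t'\sim_nW$. By Steps 4 and 5 applied to $t|_{\mathcal L}$, $t|_{\mathcal L\cup\{e\}}$ and $t|_{\mathcal L\cup\{f\}}$, the words $t'$ and $W$ have the same sequence of long symbols, and in each *gap* (between consecutive long symbols, before the first, or after the last) they have the same number of $e$'s and the same number of $f$'s. These numbers are at most $1$ by (F4). Suppose $t'\neq W$. Then some gap contains one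 $e$ and one $f$ in both words, in different orders; exchanging the names if necessary, $W$ has $ef$ and $t'$ has $fe$ there. Let $\lambda$ and $\mu$ be the long symbols bordering the gap on the left and on the right, as far as they exist.

*Case 1: in $U_\Omega$, this $e$ lies in the same unit occurrence as $\lambda$.* Let $D$ be its type. In $D_\Omega$, $e$ follows $\lambda$ with no long symbol and no $f$ in between. By (F2), $\lambda$ occurs only in units of type $D$, so every $\lambda$ in $W$ is immediately followed by $e$, and $\lambda f$ is not a factor of $W$. But $\lambda f$ is a factor of $t'$. This contradicts the equality of two-letter factor counts ($n\ge3$).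

*Case 2: otherwise.* Then no long symbol precedes $e$ in its unit, because the last one preceding it there would be $\lambda$. Let $E$ be the type of this unit. By (F1) it contains a long symbol, so $\mu$ exists and is the first long symbol of the unit. In $U_\Omega$, $f$ stands between $e$ and $\mu$, hence in the same unit. So in $E_\Omega$ we have $e$, later $f$, later $\mu$, with no long symbol before $\mu$. Since $\mu$ occurs only in units of type $E$, and $e$ and $f$ occur at most once in a unit by (F3), every $\mu$ in $W$ is immediately preceded by $f$, and $e\mu$ is not a factor of $W$. But $e\mu$ is a factor of $t'$, a contradiction.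

**Step 7: $t=U_\Omega$.** Finally we assemble the restrictions. By Steps 4–6, $t$ and $U_\Omega$ have the same restriction to every pair of symbols: two long ones, a long and a short one, or two short ones. They also have the same letter counts, hence the same length. If they differed, let $e\ne f$ be their symbols at the first position where they differ. Up to that position the restrictions to $\{e,f\}$ agree, and the next letter is $e$ in one and $f$ in the other; so these restrictions would differ, a contradiction. This proves the Claim and Proposition 9. $\square$

## No basis in boundedly many variables for $n\ge3$, and semigroups above $\mathrm{UT}_n(\mathbb N)$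

It remains to combine Propositions 7 and 9 and prove part 4 of Theorem 1.

**Plain case.** Suppose a set $\Sigma$ of identities of $\mathrm{UT}_n(K)$, each in at most $k$ variables, is a basis. By Proposition 7, there is a derivation $U=w_0,\dots,w_m=V$ from $\Sigma$. Consider a step as in (2) applied to $U$, so $U=\alpha\,\varphi(s)\,\beta$. Then $\varphi(s)$ is a factor of $U$, and since $c(s)=c(t)$, all relevant values of $\varphi$ are words over $\Lambda$. By Proposition 9, $\varphi(t)=\varphi(s)$, and the step gives $U$ again. So all $w_i$ equal $U$, and $V=U$, a contradiction.

**Involution case.** The purpose here is to reduce a step with stars to a plain one. Suppose $\Sigma$ is a set of identities of the involution semigroup $\mathrm{UT}_n(K)$, each in at most $k$ variables, and is a basis. Again $U\bumpeq V$ holds, so there is a derivation from $\Sigma$, enlarged by the identities $s^*\bumpeq t^*$. Consider a step $U=\alpha\,\varphi(s)\,\beta\to\alpha\,\varphi(t)\,\beta$. As $U\in\Lambda^+$, also $\varphi(s)\in\Lambda^+$. So no variable $y$ occurs in $s$ in both forms $y$ and $y^*$: the words $\varphi(y)$ and $\varphi(y)^*$ cannot both be free of starred letters. By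 Lemma 3, $t$ contains exactly the same symbols as $s$. So each variable occurs in $s$ and $t$ together in only one form, starred or unstarred.

Let $s',t'$ be obtained from $s,t$ by removing the stars. The plain identity $s'\bumpeq t'$ holds in $\mathrm{UT}_n(K)$: given an assignment for $s',t'$, replace the value of each variable that occurs starred in $s,t$ by its ${}^*$-image; then $s$ and $t$ take the values of $s'$ and $t'$, and $s\bumpeq t$ holds. Similarly put $\varphi'(y)=\varphi(y)$ if $y$ occurs unstarred and $\varphi'(y)=\varphi(y)^*$ if it occurs starred. Then $\varphi'(y)\in\Lambda^+$, $\varphi'(s')=\varphi(s)$ and $\varphi'(t')=\varphi(t)$. Proposition 9 gives $\varphi(t)=\varphi(s)$. So every step fixes $U$, and $V=U$, a contradiction. This proves part 4 and completes the proof of Theorem 1. $\blacksquare$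

The plain argument used two things only: every identity of the semigroup holds in $\mathrm{UT}_n(\mathbb N)$, and the identities $U\bumpeq V$ hold. Write $U^{(k)},V^{(k)}$ for the words built above for a given $k$, and $\operatorname{var}S$ for the class of all semigroups that satisfy every identity of $S$.

**Theorem 10.** Let $n\ge3$. Every semigroup $S$ with $\mathrm{UT}_n(\mathbb N)\in\operatorname{var}S$ that satisfies $U^{(k)}\bumpeq V^{(k)}$ for all $k$ is nonfinitely based.

*Proof.* Suppose $S$ has a finite basis $\Sigma$, and let $k\ge1$ bound the numbers of variables of its identities. There is a derivation of $U^{(k)}\bumpeq V^{(k)}$ from $\Sigma$. All identities of $\Sigma$ hold in $S$, hence in $\mathrm{UT}_n(\mathbb N)$. So Proposition 9, with $K=\mathbb N$, shows as in the plain case that every step fixes $U^{(k)}$, and $U^{(k)}=V^{(k)}$, a contradiction. $\square$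

**Example.** Let $n\ge3$ and let $H$ be a group of nilpotency class $\le n-1$. Then $\mathrm{UT}_n(K)\times H$ is nonfinitely based. It projects onto $\mathrm{UT}_n(K)$, so its identities hold in $\mathrm{UT}_n(K)$ and hence in $\mathrm{UT}_n(\mathbb N)$. The identities $U^{(k)}\bumpeq V^{(k)}$ hold in $\mathrm{UT}_n(K)$ by Proposition 7. In $H$ we have
$$[\gamma_1\cdots\gamma_l]=(Pg_{\gamma_1})(Pg_{\gamma_2})\cdots(Pg_{\gamma_l})\,P ,$$
so $[X_{n-1}]$ and $[Y_{n-1}]$ are the values of $X_{n-1}$ and $Y_{n-1}$ under $\gamma\mapsto Pg_\gamma$, multiplied by $P$, and they agree by Lemma 5(i). So Theorem 10 applies.
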